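# How many digits does $C(K_{\mathcal A^{[m]}})$ remember?

## 1. A guess: the number of digits is invisible

Take the tree of finite words over an alphabet with $m$ letters. Cut each infinite branch of the tree into $m$ pieces, according to the letter that comes next. These pieces give a compact space $K_m$, and hence a Banach space $C(K_m)$. Does the Banach space remember $m$?

The answer one would first guess is that it does not. Words over three letters can be coded by words over two letters, and a Banach space $C(K)$, taken up to isomorphism, forgets much of the topology of $K$. Here is a small instance of such forgetting. The space $\omega+1$ (a convergent sequence with its limit) and the disjoint union of two copies of it are not homeomorphic, since one has a single non-isolated point and the other has two. But $C(\omega+1)$ is the space $c$ of convergent sequences. It is isomorphic to $c_0$ by $f\mapsto (\lim f, f(0)-\lim f, f(1)-\lim f,\dots)$, and $c\oplus c\cong c_0\oplus c_0\cong c_0$. So the two spaces of continuous functions are isomorphic.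

We now set up the question precisely.

**Definition (almost disjoint family, Isbell–Mrówka space).** A family $\mathcal A$ of infinite subsets of a countable set $N$ is *almost disjoint* if any two distinct members have finite intersection. The space $\psi(\mathcal A)=N\cup\mathcal A$ has the following topology: the points of $N$ are isolated, and the basic open neighborhoods of $A\in\mathcal A$ are the sets $\{A\}\cup(A\setminus F)$ with $F\subseteq N$ finite. Its one-point compactification is $K_{\mathcal A}=\psi(\mathcal A)\cup\{\infty\}$.

So each $A$ becomes a point to which the elements of $A$ converge. If $\mathcal A=\{A\}$ and both $A$ and $N\setminus A$ are infinite, then $K_{\mathcal A}$ consists of two convergent sequences: $A$ converges to the point $A$, and $N\setminus A$ converges to $\infty$.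

$C(K)$ is the Banach space of continuous real functions on $K$ with the supremum norm, and *isomorphic* means isomorphic as Banach spaces.

**Definition (the family $\mathcal A^{[m]}$).** Let $m\ge2$. Write $N_m=m^{<\omega}$ for the set of finite sequences with entries in $\{0,\dots,m-1\}$, and $m^\omega$ for the set of infinite ones. We write $\sigma^\frown i$ for $\sigma$ followed by $i$, and $s\prec x$ if $s$ is an initial segment of $x$; $x|k$ is the initial segment of length $k$. For $x\in m^\omega$ and $i<m$ put
$$A_x^i=\{\sigma\in m^{<\omega}:\ \sigma^\frown i\prec x\}.$$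
The family $\mathcal A^{[m]}$ consists of all the sets $A_x^i$ that are infinite. We write $\psi_m=\psi(\mathcal A^{[m]})$ and $K_m=K_{\mathcal A^{[m]}}$.

For example, let $m=3$ and $x=012012012\dots$. The initial segments of $x$ are split into
$$A_x^0=\{\emptyset,\,012,\,012012,\dots\},\quad A_x^1=\{0,\,0120,\dots\},\quad A_x^2=\{01,\,01201,\dots\}.$$
For $x=000\dots$ the set $A_x^0$ contains all initial segments of $x$, while $A_x^1=A_x^2=\emptyset$ are not in the family. In general $A_x^0,\dots,A_x^{m-1}$ partition the initial segments of $x$. An infinite $A_x^i$ determines $x$ (it contains arbitrarily long initial segments of $x$) and then $i$. Two different branches share only finitely many initial segments, so $\mathcal A^{[m]}$ is indeed almost disjoint.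

The question is whether $C(K_m)\cong C(K_n)$ for $m\ne n$. It is posed in Antonio Avilés, Grzegorz Plebanek and Luis Sáenz, "On almost disjoint families and Johnson–Lindenstrauss spaces", arXiv:2607.13214 (2026). The compact spaces themselves are known to differ. Say that $\mathrm{odeg}(K)\le n$ if there is a countable family $\mathcal V$ of open subsets of $K$ such that any pairwise distinct $x_0,\dots,x_n\in K$ have neighborhoods $V_i\ni x_i$ in $\mathcal V$ with $\bigcap_iV_i=\emptyset$. (A compact metrizable $K$ has $\mathrm{odeg}(K)\le1$: take $\mathcal V$ to be a countable base.) The open degree of $K_m$ is $m+1$, and consequently $K_m$ is not a continuous image of $K_n$ if $n<m$. As the example of $\omega+1$ shows, non-homeomorphic compacta do not settle a question about isomorphisms, and the open degree plays no role below.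

## 2. What continuous functions on $K_{\mathcal A}$ look like

Let $\mathcal A$ be an infinite almost disjoint family on a countable set $N$. For $A\in\mathcal A$ the set $\{A\}\cup A$ is compact and open, so
$$g_A=1_{\{A\}\cup A}\in C(K_{\mathcal A}).$$
The value of a continuous $h$ at $A$ is the limit of $h(\sigma)$ as $\sigma\to\infty$ in $A$. Put $X_{\mathcal A}=\{h\in C(K_{\mathcal A}):h(\infty)=0\}$. Then $C(K_{\mathcal A})\cong\mathbb R\oplus X_{\mathcal A}$ via $h\mapsto(h(\infty),h-h(\infty)1)$.

**(P1)** *If $h\in X_{\mathcal A}$ and $\epsilon>0$, then $|h(A)|\ge\epsilon$ for only finitely many $A\in\mathcal A$. So $h(A)\neq0$ for only countably many $A$.*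

The set $\{|h|\ge\epsilon\}$ is closed in $K_{\mathcal A}$ and misses $\infty$, so it is a compact subset of $\psi(\mathcal A)$. The set $\mathcal A$ is closed and discrete in $\psi(\mathcal A)$, so it meets a compact set in a finite set.

**(P2)** *For countable $\mathcal C\subseteq\mathcal A$ the space*
$$Y_{\mathcal C}=\{h\in C(K_{\mathcal A}):h(A)=h(\infty)\text{ for all }A\in\mathcal A\setminus\mathcal C\}$$
*is separable.*

Let $h\in Y_{\mathcal C}$. Constants belong to $Y_{\mathcal C}$, so subtract one to get $h(\infty)=0$. Given $\epsilon>0$, put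
$$h'=h-\sum_{|h(A)|\ge\epsilon}h(A)\,g_A .$$
By (P1) the sum is finite, and every $A$ in it belongs to $\mathcal C$. Since $g_A(A')=0$ for $A'\ne A$, we have $|h'(A)|<\epsilon$ for all $A\in\mathcal A$. So the compact set $\{|h'|\ge\epsilon\}$ lies in the discrete open set $N$ and is finite. Hence $h'$ is within $\epsilon$ of a finite combination of functions $1_{\{\sigma\}}$. So $Y_{\mathcal C}$ lies in the closed span of the countable set $\{1\}\cup\{1_{\{\sigma\}}:\sigma\in N\}\cup\{g_A:A\in\mathcal C\}$.

**(P3)** *Restriction to $N$ identifies $X_{\mathcal A}$ isometrically with the closed span in $\ell_\infty(N)$ of $c_0(N)\cup\{1_A:A\in\mathcal A\}$. Under this identification, $h\in c_0(N)$ if and only if $h(A)=0$ for all $A$. For every $(\alpha_A)\in c_0(\mathcal A)$ there is $h\in X_{\mathcal A}$ with $\|h\|\le\sup_A|\alpha_A|$ and $h(A)=\alpha_A$ for all $A$.*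

The set $N$ is dense in $\psi(\mathcal A)$, and $\psi(\mathcal A)$ is not compact (it contains the infinite closed discrete set $\mathcal A$), so $N$ is dense in $K_{\mathcal A}$ and restriction is isometric. The computation in (P2), with $\mathcal C=\mathcal A$, shows that $X_{\mathcal A}$ is the closed span of the functions $1_{\{\sigma\}}$ and $g_A$, whose restrictions are $1_{\{\sigma\}}$ and $1_A$. If $h\in X_{\mathcal A}$ vanishes at all $A$, then each $\{|h|\ge\epsilon\}$ is a compact subset of $N$, hence finite, so $h\in c_0(N)$. Conversely, a $c_0$ function has limit $0$ along each $A$. For the last claim list $\{A:\alpha_A\ne0\}$ as $A_1,A_2,\dots$ and put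
$$h=\sum_r\alpha_{A_r}1_{A_r\setminus\bigcup_{s<r}A_s}.$$
The supports are disjoint and $\alpha_{A_r}\to0$ (if the list is infinite), so the series converges uniformly and $\|h\|\le\sup|\alpha_A|$. Each $A_r\setminus\bigcup_{s<r}A_s$ differs from $A_r$ by a finite set, so the $r$-th indicator is in $X_{\mathcal A}$, with value $1$ at $A_r$ and $0$ at every other member of $\mathcal A$.

By (P1) and (P3), $h\mapsto(h(A))_{A}$ maps $X_{\mathcal A}$ onto $c_0(\mathcal A)$ with kernel $c_0(N)$. For $\mathcal A=\mathcal A^{[m]}$ the index set has the size of the continuum, whatever $m$ is. So all the spaces $X_m:=X_{\mathcal A^{[m]}}$ have a copy of $c_0$ inside and the same quotient by that copy. This speaks for the guess.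

## 3. Countably many branches: always $c_0$

The simplest test is to keep only a countable infinite subfamily $\mathcal A=\{A_1,A_2,\dots\}$ of $\mathcal A^{[m]}$. Put $A_r'=A_r\setminus\bigcup_{s<r}A_s$; these sets are disjoint. For $h\in X_{\mathcal A}$ the function $Ph=\sum_rh(A_r)1_{A_r'}$ lies in $X_{\mathcal A}$, has norm at most $\|h\|$ and takes the same values as $h$ at all $A_r$. So $h-Ph\in c_0(N_m)$ by (P3), and
$$h\mapsto\big(h-Ph,\ (h(A_r))_r\big)\in c_0(N_m)\oplus c_0$$
is an isomorphism, with inverse $(g,\alpha)\mapsto g+\sum_r\alpha_r1_{A_r'}$. Hence $C(K_{\mathcal A})\cong\mathbb R\oplus c_0\oplus c_0\cong c_0$ for every $m$. On countably many branches the guess is correct, and any difference between the $C(K_m)$ can only come from uncountably many branches at once.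

The guess is nevertheless wrong, and it fails in one direction only.

## 4. Three theorems on $C(K_m)$

"Meager" and "comeager" refer to the Cantor space $m^\omega$, with basic clopen sets $[\theta]=\{x\in m^\omega:\theta\prec x\}$.

**Theorem 1.** Let $m>n\ge2$ and let $S:C(K_m)\to C(K_n)$ be bounded and linear. There are a comeager set $E'\subseteq m^\omega$ and a separable subspace $Y\subseteq C(K_n)$ such that for all $x\in E'$ and $i<m$, $A_x^i$ is infinite and $Sg_{A_x^i}\in Y$.

**Theorem 2.** If $m>n\ge2$, then $C(K_m)$ is not isomorphic to any subspace of $C(K_n)$. Hence $C(K_m)\not\cong C(K_n)$ whenever $m\ne n$, $m,n\ge2$.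

**Theorem 3 (sharpness).** For $m,n\ge2$:

(a) $C(K_m)$ embeds isomorphically into $C(K_n)$ if and only if $m\le n$. For $m\le n$ it is isometric to a norm-one complemented subspace of $C(K_n)$.

(b) $C(K_m)$ is a quotient of $C(K_n)$ (the image of a bounded linear surjection) for all $m,n\ge2$.

**Theorem 1 implies Theorem 2.** Suppose $m>n$ and $\|Sf\|\ge c\|f\|$ for all $f\in C(K_m)$, with $c>0$. Take $E'$ and $Y$ from Theorem 1. By the Baire category theorem $E'$ is uncountable, since $m^\omega$ is compact metrizable without isolated points. For distinct $x,x'\in E'$ the sets $A_x^0,A_{x'}^0$ are distinct members of $\mathcal A^{[m]}$, and $g_{A_x^0}-g_{A_{x'}^0}$ has value $1$ at the point $A_x^0$, so its norm is $1$. Thus $\{Sg_{A_x^0}:x\in E'\}$ is an uncountable $c$-separated subset of the separable space $Y$, which is impossible. If $C(K_m)\cong C(K_n)$ with $m\ne n$, we may assume $m>n$ by symmetry, and this is excluded. $\square$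

Theorem 2 is also the "only if" part of Theorem 3(a).

## 5. Fewer digits sit inside more digits

This section proves the rest of Theorem 3(a). Let $m\le n$ and put
$$U=m^{<\omega}\cup\{A_x^i\in\mathcal A^{[n]}:x\in m^\omega\}\subseteq\psi_n .$$

**Step 1: $U\cup\{\infty\}$ is a closed copy of $K_m$ in $K_n$.** If $x\in m^\omega$, then $A_x^i\subseteq m^{<\omega}$, so $U$ is open. If $x\in n^\omega\setminus m^\omega$, then only finitely many initial segments of $x$ lie in $m^{<\omega}$, so $A_x^i\cap m^{<\omega}$ is finite and $A_x^i$ has a neighborhood disjoint from $U$. Points of $N_n\setminus m^{<\omega}$ are isolated. So $U$ is clopen in $\psi_n$. For $x\in m^\omega$ the set $A_x^i$ is empty if $i\ge m$, and is the same set as in $\mathcal A^{[m]}$ if $i<m$. So $U$ is naturally homeomorphic to $\psi_m$. The complement of $U\cup\{\infty\}$ is the open set $\psi_n\setminus U$, so $U\cup\{\infty\}$ is compact. It is a compact Hausdorff space obtained by adding one point to the non-compact, locally compact space $U$, hence it is the one-point compactification of $U$, that is, $K_m$.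

**Step 2: retract $K_n$ onto it.** Let $r:K_n\to U\cup\{\infty\}$ be the identity on $U$ and $\infty$ elsewhere. On $\psi_n$ it is continuous because $U$ is clopen there. At $\infty$, the basic neighborhoods in $U\cup\{\infty\}$ are $(U\cup\{\infty\})\setminus Q$ with $Q\subseteq U$ compact, and their preimages $K_n\setminus Q$ are open.

**Step 3: pass to functions.** The map $f\mapsto f\circ r$ is an isometric embedding of $C(U\cup\{\infty\})=C(K_m)$ into $C(K_n)$, because $r$ is onto. Restriction to $U\cup\{\infty\}$ is a norm-one left inverse, so the image is complemented by a norm-one projection. $\square$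

So for $m\le n$ the space $C(K_m)$ is both a subspace and a quotient of $C(K_n)$.

## 6. Binary code words: quotients in both directions

We prove Theorem 3(b). By Section 5, $C(K_n)$ maps onto $C(K_2)$, so it suffices to map $C(K_2)$ onto $C(K_m)$. By (P3) we treat $X_m$ as a space of functions on $N_m$; its generators are the functions $1_{\{\sigma\}}$ and $1_A$.

**Step 1: $X_2$ maps onto $\mathbb R\oplus X_2^d$ for every $d\ge1$.** This step provides several copies of $X_2$ to work with. Choose nonempty, pairwise incomparable $\rho_1,\dots,\rho_d\in2^{<\omega}$ and map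
$$f\mapsto\big(f(\emptyset),\ f(\rho_1{}^\frown\,\cdot\,),\dots,f(\rho_d{}^\frown\,\cdot\,)\big).$$
We check that $f(\rho_k{}^\frown\,\cdot\,)\in X_2$ for generators $f$. A function $1_{\{\sigma\}}$ goes to such a function or to $0$. For $f=1_{A_z^j}$ the value $f(\rho_k{}^\frown\sigma)$ is $1$ if and only if $\rho_k{}^\frown\sigma^\frown j\prec z$. If $\rho_k\not\prec z$ this never happens. If $z=\rho_k{}^\frown z'$, it happens if and only if $\sigma^\frown j\prec z'$, so we get $1_{A_{z'}^j}$, with $A_{z'}^j$ infinite. The map is bounded, so all of $X_2$ goes into $\mathbb R\oplus X_2^d$. It has a bounded right inverse: given $(a,f_1,\dots,f_d)$, put $a$ at $\emptyset$, put $f_k(\sigma)$ at $\rho_k{}^\frown\sigma$, and $0$ elsewhere. This is well defined by the choice of the $\rho_k$. The result lies in $X_2$, because the generator $1_{A_{z'}^j}$ in the $k$-th place becomes the indicator of $A^j_{\rho_k{}^\frown z'}$ minus a finite set.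

**Step 2: a code and what it does to branches.** Encode the letter $l\le m-2$ by the word $1^l0$ and the letter $m-1$ by $1^{m-1}$. (For $m=3$: $0\mapsto0$, $1\mapsto10$, $2\mapsto11$.) Reading an infinite binary sequence from the left, a code word ends at the first $0$ or after $m-1$ ones. So every infinite binary sequence parses uniquely into code words. Concatenation therefore gives an injection $c:m^{<\omega}\to2^{<\omega}$ and a bijection $\hat c:m^\omega\to2^\omega$. For $0\le i\le m-2$ we claim:
$$c(\tau)^\frown1^i\prec\hat c(x)\iff\tau\prec x\text{ and }x(|\tau|)\ge i,\tag{1}$$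
and in this case the next digit of $\hat c(x)$ is $0$ if $x(|\tau|)=i$, and $1$ if $x(|\tau|)>i$.

If $c(\tau)\prec\hat c(x)$, then the first $|\tau|$ code words of $\hat c(x)$ are those of $\tau$, so $\tau\prec x$. Now let $\tau\prec x$ and $l=x(|\tau|)$. After $c(\tau)$ comes the code word of $l$. If $l<i$, then $l\le m-2$ and the word is $1^l0$, so $1^i$ does not come next. If $l=i$, the word is $1^i0$ (as $i\le m-2$). If $l>i$, the word begins with $1^{i+1}$.

**Step 3: the operators $R_i$ map $X_2$ to $X_m$.** For $0\le i\le m-2$ let
$$R_i:\ell_\infty(2^{<\omega})\to\ell_\infty(m^{<\omega}),\qquad(R_if)(\tau)=f(c(\tau)^\frown1^i).$$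
This is a bounded operator, and it maps $c_0$ into $c_0$ because $\tau\mapsto c(\tau)^\frown1^i$ is injective. By Step 2,
$$R_i1_{A^0_{\hat c(x)}}=1_{A_x^i},\qquad R_i1_{A^1_{\hat c(x)}}=\sum_{l>i}1_{A_x^l}.\tag{2}$$
A finite $A_x^l$ contributes an element of $c_0(N_m)$, and $\hat c$ is onto, so $R_i$ maps the generators of $X_2$ into $X_m$. Hence $R_i:X_2\to X_m$.

**Step 4: the values of $R_if$ at the points of $\mathcal A^{[m]}$.** For $f\in X_2$ and infinite $A_x^l$ we claim
$$(R_if)(A_x^l)=\begin{cases}f(A^0_{\hat c(x)})&\text{if }l=i,\\ f(A^1_{\hat c(x)})&\text{if }l>i,\\ 0&\text{if }l<i.\end{cases}\tag{3}$$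
The left side is the limit of $f(c(\tau)^\frown1^i)$ as $\tau\to\infty$ in $A_x^l$. The nodes $c(\tau)^\frown1^i$ are distinct. If $l=i$ they belong to $A^0_{\hat c(x)}$, and if $l>i$ they belong to $A^1_{\hat c(x)}$, by Step 2. In particular these sets are infinite, and the limits are as claimed. If $l<i$, none of these nodes is an initial segment of $\hat c(x)$, by (1). If $z\ne\hat c(x)$, only finitely many of them are initial segments of $z$, because $c(\tau)\prec\hat c(x)$ and $c(\tau)\prec z$ bounds the length of $c(\tau)$. So the nodes have no accumulation point in $N_2\cup\mathcal A^{[2]}$. They converge to $\infty$, where $f$ is $0$.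

**Step 5: $X_2^{m-1}$ maps onto $X_m$.** Let $R(f_0,\dots,f_{m-2})=\sum_iR_if_i$ and let $g\in X_m$. We first match $g$ at the points of $\mathcal A^{[m]}$. By (P3) there are $f_i\in X_2$ with

- $f_i(A^0_{\hat c(x)})=g(A_x^i)$ whenever $A_x^i$ is infinite ($0\le i\le m-2$),
- $f_{m-2}(A^1_{\hat c(x)})=g(A_x^{m-1})$ whenever $A_x^{m-1}$ is infinite,
- all other values at points of $\mathcal A^{[2]}$ equal to $0$.

The prescription makes sense: if $A_x^i$ is infinite with $i\le m-2$, the code word $1^i0$ occurs infinitely often in $\hat c(x)$ and contains a $0$, so $A^0_{\hat c(x)}$ is infinite. Likewise $1^{m-1}$ contains a $1$. For each $i$ distinct $x$ give distinct points, and the values $g(A)$ form an element of $c_0(\mathcal A^{[m]})$ by (P1), so (P3) applies. By (3),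
$$R(f_0,\dots,f_{m-2})(A_x^l)=\sum_{i\le m-2,\ i=l}f_i(A^0_{\hat c(x)})+\sum_{i\le m-2,\ i<l}f_i(A^1_{\hat c(x)}).$$
For $l\le m-2$ the first sum is $g(A_x^l)$ and the second is $0$, since only $f_{m-2}$ has nonzero values at points $A^1_z$, and $m-2\not<l$. For $l=m-1$ the first sum is empty and the second is $f_{m-2}(A^1_{\hat c(x)})=g(A_x^{m-1})$. So $h=g-R(f_0,\dots,f_{m-2})$ vanishes on $\mathcal A^{[m]}$, and $h\in c_0(N_m)$ by (P3). Finally add to $f_0$ the function in $c_0(N_2)$ that equals $h(\tau)$ at $c(\tau)$ and $0$ off the range of $c$. Since $R_0$ reads the value at $c(\tau)$, it sends this function to $h$. So $R$ is onto.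

**Step 6: assemble.** We obtain surjections
$$C(K_2)\to X_2\to\mathbb R\oplus X_2^{m-1}\to\mathbb R\oplus X_m\cong C(K_m),$$
the first being $f\mapsto f-f(\infty)1$. $\square$

So each $C(K_m)$ is a quotient of each other one. Only one thing can still go wrong with the guess: embedding more digits into fewer.

## 7. Why code words do not embed three digits into two

Let us try to embed $X_3$ into $X_2$ with the code $0\mapsto0$, $1\mapsto10$, $2\mapsto11$. Every binary node is uniquely of the form $c(\tau)$ or $c(\tau)^\frown1$. The natural attempt is
$$(Sf)(c(\tau))=\alpha f(\tau),\qquad(Sf)(c(\tau)^\frown1)=\beta f(\tau).$$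
Let every digit occur infinitely often in $x$, let $z=\hat c(x)$, and take $f=1_{A_x^2}$. By Section 6, $A_z^1$ consists of the nodes $c(\tau)$ with $\tau\prec x$, $x(|\tau|)\in\{1,2\}$, and the nodes $c(\tau)^\frown1$ with $\tau\prec x$, $x(|\tau|)=2$. On these nodes $Sf$ takes the values
$$0\ \text{ at }c(\tau)\text{ with next digit }1,\qquad\alpha\ \text{ at }c(\tau)\text{ with next digit }2,\qquad\beta\ \text{ at }c(\tau)^\frown1,$$
each infinitely often. For $Sf\in X_2$ there must be a limit along $A_z^1$, which forces $\alpha=\beta=0$. The obstruction is that nodes with three kinds of behavior lie below only two points $A_z^0,A_z^1$.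

A general operator may combine the values of $f$ at all nodes. So we look at what an arbitrary bounded operator can do at one node $\sigma$ of the target tree.

## 8. Reading an operator at a node

The first tool says that, with countably many exceptions, a functional sees $g_A$ only through its values at nodes.

**(P4)** *Let $\lambda\in C(K_m)^*$ and $\nu(\tau)=\lambda(1_{\{\tau\}})$. Then $\sum_\tau|\nu(\tau)|\le\|\lambda\|$, and $\lambda(g_A)=\sum_{\tau\in A}\nu(\tau)$ for all but countably many $A\in\mathcal A^{[m]}$.*

For a finite set $T$ of nodes, $\sum_{\tau\in T}|\nu(\tau)|=\lambda\big(\sum_{\tau\in T}\operatorname{sgn}(\nu(\tau))1_{\{\tau\}}\big)\le\|\lambda\|$. This is the first claim. For the second, write $\nu(A)=\sum_{\tau\in A}\nu(\tau)$ and $\beta_A=\lambda(g_A)-\nu(A)$. Let $A_1,\dots,A_r$ be distinct, and let $F_s\subseteq A_s$ be finite with the sets $A_s\setminus F_s$ pairwise disjoint. The functions $g_{A_s}-1_{F_s}$ are indicators of disjoint sets, so each $\sum_s\pm(g_{A_s}-1_{F_s})$ has norm at most $1$. Since $\lambda(g_{A_s}-1_{F_s})=\beta_{A_s}+\nu(A_s\setminus F_s)$, choosing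 the signs suitably gives
$$\sum_s|\beta_{A_s}+\nu(A_s\setminus F_s)|\le\|\lambda\|.$$
Let $F_s$ increase to $A_s$; then $\nu(A_s\setminus F_s)\to0$, and $\sum_s|\beta_{A_s}|\le\|\lambda\|$. So only countably many $\beta_A$ are nonzero.

**Definition (the walk of $\nu$).** Let $e_0,\dots,e_{m-1}$ be the unit vectors of $\mathbb R^m$, and let $\|\cdot\|$ be the sup norm on $\mathbb R^m$. For $\nu\in\ell_1(m^{<\omega})$ put
$$v(x)=\sum_{k<\omega}\nu(x|k)\,e_{x(k)}\quad(x\in m^\omega),\qquad u_\tau=\sum_{k<|\tau|}\nu(\tau|k)\,e_{\tau(k)}\quad(\tau\in m^{<\omega}).$$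

One walks along $x$, starting at $u_\emptyset=0$. At node $\tau$, if the next digit is $i$, one adds $\nu(\tau)e_i$. The position at $\tau$ is $u_\tau$ and the final position is $v(x)$. The $i$-th coordinate of $v(x)$ is $\sum_{\tau\in A_x^i}\nu(\tau)$. The tail of the series for $v$ beyond $L$ is at most $\sum_{|\tau|\ge L}|\nu(\tau)|$, and partial sums are locally constant in $x$, so $v$ is continuous.

For example, let $S$ be the identity of $C(K_m)$ and $\lambda(f)=f(\sigma)$. Then $\nu=1_{\{\sigma\}}$, and $v(x)=e_i$ if $\sigma^\frown i\prec x$, while $v(x)=0$ if $\sigma\not\prec x$. The walk has $m+1$ final positions $0,e_0,\dots,e_{m-1}$, at least if $\sigma\ne\emptyset$.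

In $K_n$ only the $n$ points $A_y^0,\dots,A_y^{n-1}$ lie above a branch $y$. We shall see in Section 10 that this forces, for nodes $\sigma$ far along $y$, the final positions to be close to at most $n+1\le m$ vectors, one of which is $0$ (coming from the point $\infty$). So we must ask: if the final positions of a walk cluster at no more than $m$ points including $0$, what walk is it?

## 9. A walk with at most $m$ final positions, one of them $0$, goes nowhere

**Lemma 4.** Let $m\ge3$, $\nu\in\ell_1(m^{<\omega})$ and $\eta>0$. Let $F\subset\mathbb R^m$ with $0\in F$, $|F|\le m$, and $\|w-w'\|>8\eta$ for distinct $w,w'\in F$. If $\operatorname{dist}(v(x),F)\le\eta$ for all $x\in m^\omega$, then $\|v(x)\|\le\eta$ for all $x$.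

Both conditions on $F$ matter. For $\nu=1_{\{\emptyset\}}$ we have $v(x)=e_{x(0)}$. The conclusion fails for $\eta<1/8$, although the distance condition holds for $F=\{0,e_0,\dots,e_{m-1}\}$, with $m+1$ points, and for $F=\{e_0,\dots,e_{m-1}\}$, with $m$ points but without $0$.

**Step 1: two basic facts about the walk.** We have $u_{\tau^\frown i}=u_\tau+\nu(\tau)e_i$. Repeating a digit $j$ forever moves only in direction $e_j$:
$$v(\tau^\frown j^\infty)=u_\tau+t_{\tau,j}e_j,\qquad t_{\tau,j}=\sum_k\nu(\tau^\frown j^k).\tag{4}$$
Consequently:
$$\text{if }j\ne j'\text{ and }v(\tau^\frown j^\infty),\,v(\tau^\frown j'^\infty)\text{ are both within }\eta\text{ of }w,\text{ then }\|u_\tau-w\|\le\eta.\tag{5}$$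
Indeed, for the $i$-th coordinate use whichever of $j,j'$ differs from $i$; by (4) the $i$-th coordinate of that final position is $u_\tau(i)$.

**Step 2: the final position as a locally constant function.** Points of $F$ are more than $8\eta$ apart, so there is a unique $f(x)\in F$ within $\eta$ of $v(x)$. The sets $\{x:\|v(x)-w\|\le\eta\}$, $w\in F$, are closed and form a finite partition of $m^\omega$. So they are clopen, and $f$ is locally constant. By (5),
$$\text{if }f\equiv w\text{ on }[\tau],\text{ then }\|u_\tau-w\|\le\eta.\tag{6}$$
If $f\equiv w$ on all of $m^\omega$, then $\|w\|=\|w-u_\emptyset\|\le\eta$. Since $0\in F$, separation gives $w=0$, and the lemma holds. From now on assume that $f$ is not constant; we look for a contradiction.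

**Step 3: a last splitting node has $m$ different outcomes.** By compactness, $f$ is constant on $[\tau]$ for all sufficiently long $\tau$. So there is $\tau_*$ of maximal length such that $f$ is not constant on $[\tau_*]$. Put $c=\nu(\tau_*)$. For each $i<m$ we have $f\equiv w_i$ on $[\tau_*{}^\frown i]$ for some $w_i\in F$, and by (6)
$$\|u_{\tau_*}+ce_i-w_i\|\le\eta\qquad(i<m).\tag{7}$$
Some $w_i\ne w_j$. For them $8\eta<\|w_i-w_j\|\le|c|+2\eta$, so $|c|>6\eta$. Then for all $i\ne j$ we get $\|w_i-w_j\|\ge|c|-2\eta>0$, so $w_0,\dots,w_{m-1}$ are distinct.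

At this point the first idea, plain counting, either finishes or stops. If $|F|<m$, we have a contradiction. With $|F|\le n+1$ this handles every $m\ge n+2$. But for $m=n+1$, and so already for $m=3$, $n=2$, it is possible that $|F|=m$. Then $F=\{w_0,\dots,w_{m-1}\}$, and since $0\in F$, one outcome is $w_{i_0}=0$. Nothing is wrong locally: put $\nu(\emptyset)=-c$, $\nu((0))=c$ and $\nu=0$ elsewhere. Inside the cone $[(0)]$ the final positions are $0$ and $c(e_i-e_0)$ for $i\ne0$, which are exactly $m$ points including $0$. The trouble appears only outside this cone: on $[(1)]$ the final position is $-ce_1$. That is not in $F$, because all nonzero points of this $F$ have $0$-th coordinate $-c$. This suggests using the coordinate $i_0$ as a detector, and watching it while walking with digits other than $i_0$.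

**Step 4: one coordinate detects $0$.** We are in the case $F=\{w_0,\dots,w_{m-1}\}$ with $w_{i_0}=0$; permuting digits, assume $i_0=0$. By (7), $\|u_{\tau_*}+ce_0\|\le\eta$. Since
$$w_i-c(e_i-e_0)=(w_i-u_{\tau_*}-ce_i)+(u_{\tau_*}+ce_0),$$
we have $\|w_i-c(e_i-e_0)\|\le2\eta$ for all $i$. Thus every nonzero $w\in F$ satisfies $|w(0)|\ge|c|-2\eta>4\eta$. It follows that
$$\text{if }|v(x)(0)|\le3\eta,\text{ then }f(x)=0,\text{ i.e. }\|v(x)\|\le\eta,\tag{8}$$
for otherwise $|v(x)(0)|\ge|f(x)(0)|-\eta>3\eta$.

**Step 5: the walk never leaves the ball of radius $3\eta$.** We claim, by induction on $|\tau|$, that $\|u_\tau\|\le3\eta$, and we show along the way that $|\nu(\tau)|\le2\eta$. The start is $u_\emptyset=0$. Let $\|u_\tau\|\le3\eta$. Because $m\ge3$, there are two digits, $1$ and $2$, that do not touch coordinate $0$. By (4), $v(\tau^\frown1^\infty)$ and $v(\tau^\frown2^\infty)$ both have $0$-th coordinate $u_\tau(0)$, of absolute value at most $3\eta$. By (8) both are within $\eta$ of $0$, and by (5)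
$$\|u_\tau\|\le\eta.$$
Now move one step with digit $1$: $u_{\tau^\frown1}(0)=u_\tau(0)$ still has absolute value at most $3\eta$. The same argument at $\tau^\frown1$ (with the branches $\tau^\frown1^\frown1^\infty$ and $\tau^\frown1^\frown2^\infty$) gives $\|u_{\tau^\frown1}\|\le\eta$. Hence
$$|\nu(\tau)|=\|u_{\tau^\frown1}-u_\tau\|\le2\eta,$$
and so $\|u_{\tau^\frown i}\|\le\|u_\tau\|+|\nu(\tau)|\le3\eta$ for every digit $i$, including $i=0$. This proves the claim.

**Step 6: the contradiction.** Step 5 holds for every $\tau$, in particular $|c|=|\nu(\tau_*)|\le2\eta$. But $|c|>6\eta$ by Step 3. So $f$ is constant, and the lemma follows from Step 2. $\square$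

## 10. The exceptional branches form a meager set

We prove Theorem 1. An exceptional set of branches cannot be avoided there. Let $S:C(K_3)\to C(K_2)$ be the restriction map of Section 5. If $x\in2^\omega$ has infinitely many zeros, then $Sg_{A_x^0}=g_{A_x^0}$, and these functions form an uncountable $1$-separated set. However, $2^\omega$ is nowhere dense in $3^\omega$. If $x\in3^\omega\setminus2^\omega$ and $A_x^i$ is infinite, then $Sg_{A_x^i}$ is the indicator of a finite set of nodes.

We recall two facts on category. A countable union of meager sets is meager. A nonmeager set $P$ is not nowhere dense, so its closure contains some $[\theta]$, and then $P\cap[\theta]$ is dense in $[\theta]$.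

Let $m>n\ge2$ (so $m\ge3$) and let $S:C(K_m)\to C(K_n)$ be bounded and linear.

**Step 1: normalize at $\infty$.** Replace $S$ by $f\mapsto Sf-(Sf)(\infty)1$. Since $Y_{\mathcal C}$ contains the constants, this does not change whether $Sf\in Y_{\mathcal C}$, for any $\mathcal C$. So we assume $(Sf)(\infty)=0$ for all $f$.

**Step 2: attach a walk to each node of the target.** For $\sigma\in N_n$ and $\tau\in N_m$ put $\nu_\sigma(\tau)=(S1_{\{\tau\}})(\sigma)$. By (P4), applied to $f\mapsto(Sf)(\sigma)$, $\nu_\sigma\in\ell_1(N_m)$. Let $v_\sigma(x)=\sum_k\nu_\sigma(x|k)e_{x(k)}$, a continuous function on $m^\omega$. Let $E$ be the set of $x\in m^\omega$ in which every digit occurs infinitely often and such that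
$$(Sg_{A_x^i})(\sigma)=\sum_{\tau\in A_x^i}\nu_\sigma(\tau)\qquad\text{for all }i<m,\ \sigma\in N_n.$$
This set is comeager. For each digit $i$, the set of $x$ in which $i$ occurs only finitely often is the union over $L$ of the closed nowhere dense sets $\{x:x(k)\ne i\text{ for all }k\ge L\}$. By (P4), for each of the countably many $\sigma$ the second condition fails for only countably many sets $A_x^i$, hence it excludes only countably many further $x$. For $x\in E$ let
$$\phi_x=(Sg_{A_x^0},\dots,Sg_{A_x^{m-1}}):K_n\to\mathbb R^m .$$
This map is continuous, $\phi_x(\infty)=0$, and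
$$\phi_x(\sigma)=v_\sigma(x)\qquad(x\in E,\ \sigma\in N_n).\tag{9}$$

**Step 3: reduce to one set being meager.** Let
$$\mathcal C=\{A\in\mathcal A^{[n]}:(S1_{\{\tau\}})(A)\ne0\text{ for some }\tau\in N_m\},$$
which is countable by (P1), and
$$D=\{x\in E:\phi_x(A)\ne0\text{ for some }A\in\mathcal A^{[n]}\setminus\mathcal C\}.$$
If $D$ is meager, put $E'=E\setminus D$ and $Y=Y_{\mathcal C}$. Then $E'$ is comeager, $Y$ is separable by (P2), and for $x\in E'$ and $i<m$ the function $Sg_{A_x^i}$ vanishes at $\infty$ and on $\mathcal A^{[n]}\setminus\mathcal C$, so it lies in $Y$. Thus Theorem 1 follows. Suppose from now on that $D$ is not meager.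

**Step 4: near the critical branch, $\phi_x$ is close to at most $m$ values.** For $x\in D$ choose $B(x)\in\mathcal A^{[n]}\setminus\mathcal C$ with $\phi_x(B(x))\ne0$. Let $y=y(x)\in n^\omega$ be the branch with $B(x)=A_y^j$ for some $j$, and put
$$\Phi_x=\{0\}\cup\{\phi_x(A_y^i):i<n,\ A_y^i\text{ infinite}\},\qquad|\Phi_x|\le n+1\le m .$$
Choose a rational $\epsilon>0$ such that distinct points of $\Phi_x$ are at distance $>40\epsilon$. We claim that there is $L$ such that
$$\operatorname{dist}(\phi_x(\sigma),\Phi_x)\le\epsilon\quad\text{for all }\sigma\in N_n\text{ extending }\rho:=y|L.\tag{10}$$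
Otherwise, for each $L$ there is $\sigma_L\in N_n$ extending $y|L$ with $\operatorname{dist}(\phi_x(\sigma_L),\Phi_x)>\epsilon$. Since $|\sigma_L|\ge L$, the set $\{\sigma_L\}$ is infinite, and it has an accumulation point $p$ in the compact space $K_n$. The points of $N_n$ are isolated, so $p\notin N_n$. By continuity $\operatorname{dist}(\phi_x(p),\Phi_x)\ge\epsilon$. So $p\ne\infty$, because $\phi_x(\infty)=0\in\Phi_x$, and $p\ne A_y^i$ for all $i$. Hence $p=A_{y'}^i$ with $y'\ne y$. The neighborhood $\{p\}\cup A_{y'}^i$ of $p$ contains infinitely many distinct $\sigma_L$, so there are infinitely many $L$ with $y|L\preceq\sigma_L\prec y'$. But such $L$ are bounded by the length of the longest common initial segment of $y$ and $y'$. This contradiction proves (10).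

**Step 5: make the data countable.** Choose a finite $F\subset\mathbb Q^m$ with $0\in F$ and a bijection $\Phi_x\to F$ that fixes $0$ and moves points by at most $\epsilon$. Then $|F|\le m$, distinct points of $F$ are at distance $>38\epsilon$, and by (9) and (10)
$$\operatorname{dist}(v_\sigma(x),F)\le2\epsilon\quad\text{for all }\sigma\in N_n\text{ with }\sigma\succeq\rho.\tag{11}$$
There are only countably many triples $(\rho,F,\epsilon)$. As $D$ is nonmeager, some nonmeager $P\subseteq D$ consists of points with the same triple.

**Step 6: spread (11) to a whole cone.** Fix $\theta\in m^{<\omega}$ such that $P\cap[\theta]$ is dense in $[\theta]$. For each fixed $\sigma\succeq\rho$ the set $\{x:\operatorname{dist}(v_\sigma(x),F)\le2\epsilon\}$ is closed, since $v_\sigma$ is continuous, and it contains $P$. So (11) holds for all $x\in[\theta]$ and all $\sigma\succeq\rho$.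

**Step 7: choose the node.** We need a walk that moves far, but does nothing before it enters the cone $[\theta]$. This is what $B\notin\mathcal C$ provides. Fix $x_0\in P\cap[\theta]$ and let $B=B(x_0)=A_y^j$, where $y=y(x_0)$; so $\rho\prec y$. As $\sigma\to\infty$ in $B$:

- $\nu_\sigma(\tau)=(S1_{\{\tau\}})(\sigma)\to(S1_{\{\tau\}})(B)=0$ for each $\tau\in N_m$, because $B\notin\mathcal C$;
- $v_\sigma(x_0)=\phi_{x_0}(\sigma)\to\phi_{x_0}(B)\in\Phi_{x_0}\setminus\{0\}$, a vector of norm $>40\epsilon$, because $0\in\Phi_{x_0}$;
- $\sigma$ eventually extends $\rho$, because the elements of $B$ are initial segments of $y$.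

So we can fix $\sigma\in B$ with $\sigma\succeq\rho$ and
$$\sum_{k<|\theta|}|\nu_\sigma(\theta|k)|\le\epsilon,\qquad\|v_\sigma(x_0)\|>40\epsilon.$$

**Step 8: apply the lemma inside the cone.** Put $\nu(\tau)=\nu_\sigma(\theta^\frown\tau)$ and $u=\sum_{k<|\theta|}\nu_\sigma(\theta|k)e_{\theta(k)}$, so $\|u\|\le\epsilon$. Splitting the series for $v_\sigma(\theta^\frown x)$ at $k=|\theta|$, we see that the function $v$ associated with $\nu$ is
$$v(x)=v_\sigma(\theta^\frown x)-u .$$
By Step 6, $\operatorname{dist}(v(x),F)\le3\epsilon=:\eta$ for all $x\in m^\omega$. Moreover $0\in F$, $|F|\le m$, and distinct points of $F$ are at distance $>38\epsilon>24\epsilon=8\eta$. Since $m\ge3$, Lemma 4 gives $\|v(x)\|\le3\epsilon$ for all $x$. As $x_0\in[\theta]$, this yields $\|v_\sigma(x_0)\|\le3\epsilon+\|u\|\le4\epsilon$, contradicting $\|v_\sigma(x_0)\|>40\epsilon$. So $D$ is meager, and Theorem 1 is proved. $\square$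

With the deductions in Section 4 this also proves Theorem 2 and the "only if" part of Theorem 3(a).
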